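# Interval edge-colorings of planar Cartesian products

All graphs are finite, undirected, without loops or multiple edges. For integers $a\le b$ we write $[a,b]$ for the set of integers $i$ with $a\le i\le b$, and "interval" always means such a set. The degree of $x$ is $d(x)$, or $d_B(x)$ when the graph $B$ must be named.

## 1. The triangle, the odd cycle, and their prisms

Color the edges of a triangle properly with integers, and ask that the two colors at each vertex be consecutive. The three colors are distinct, and every two of them meet at a vertex, so every two would differ by exactly $1$. Three distinct integers cannot do that: the largest and the smallest differ by at least $2$. The same thing happens on every odd cycle. Walking once around it, each step changes the color by $\pm1$, and an odd number of steps $\pm 1$ cannot sum to $0$.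

Now take two copies of the triangle and join corresponding vertices, which gives the prism. Color each triangle with $1,2,3$ in the same way. The three vertices see $\{1,2\}$, $\{2,3\}$, $\{1,3\}$. Each set misses exactly one element of $[1,3]$, namely $3$, $1$, $2$ respectively. The edge joining the two copies of a vertex is still uncolored; give it the missing element. Every vertex of the prism now sees exactly $\{1,2,3\}$.

The odd cycle $C_n$ works the same way. Color its edges $1,2,1,2,\dots,1,2,3$ in cyclic order. The vertices see $\{1,2\}$, $\{2,3\}$ or $\{1,3\}$, and the edges between the copies take the missing element of $[1,3]$.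

So a graph that cannot have consecutive colors at its vertices may become good after doubling, because the extra edge repairs a defect of one missing color. How far does this go? Which doubled graphs, and more generally which products, can be colored with consecutive colors at each vertex?

## 2. Interval colorings and planar products

**Definition (Cartesian product).** The product $G\square H$ has vertex set $V(G)\times V(H)$. Vertices $(u,v)$ and $(u',v')$ are adjacent if and only if either $u=u'$ and $vv'\in E(H)$, or $v=v'$ and $uu'\in E(G)$.

For instance, $G\square K_2$ consists of two copies of $G$ with an edge between the two copies of each vertex; $K_3\square K_2$ is the prism.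

**Definition (interval coloring).** An interval $t$-coloring of $G$ is a proper edge-coloring with colors $1,\dots,t$, all of them used, such that the colors at each vertex form a set of consecutive integers. $G$ is interval colorable if it has one for some $t\ge1$. The set of interval colorable graphs is $\mathfrak N$, and $w(G)$ is the minimum number of colors in an interval coloring of $G\in\mathfrak N$.

By Section 1, $K_3\notin\mathfrak N$, while $K_3\square K_2\in\mathfrak N$ with $3$ colors.

A graph is called *non-trivial* if it is connected and has at least two vertices. A graph is *outerplanar* if it has a planar embedding in which all vertices lie on the boundary of the outer face. $P_m$ ($m\ge2$) is the path and $C_n$ ($n\ge3$) the cycle on the indicated number of vertices. Two known results are given.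

**Fact 1 (Behzad and Mahmoodian).** Let $G,H$ be connected graphs, each with at least two vertices. Then $G\square H$ is planar if and only if, up to swapping the factors, $G\square H=P_m\square P_n$, or $G\square H=P_m\square C_n$, or $G$ is outerplanar and $H=K_2$.

**Fact 2.** Let $G,H$ be connected graphs, each with at least $3$ vertices. If $G\square H$ is planar, then $G\square H\in\mathfrak N$ and $w(G\square H)\le 6$.

Petrosyan, Khachatrian and Tananyan, in "Interval edge-colorings of Cartesian products of graphs II" (arXiv:2409.18088, 2024), conjecture that all planar products of two non-trivial graphs are interval colorable. The conjecture is true.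

**Theorem B.** If $G,H$ are non-trivial and $G\square H$ is planar, then $G\square H\in\mathfrak N$.

Fact 2 leaves only the case where one factor has two vertices, that is, $H=K_2$. We first remove a bookkeeping nuisance: the colors may be arbitrary integers, and we need not watch which ones are used.

**Lemma 1.** Let $G$ be a non-trivial graph with a proper edge-coloring by integers such that the colors at each vertex form an interval. Then $G\in\mathfrak N$.

*Proof.* Adjacent vertices have intersecting color sets, since both contain the color of the edge between them. The union of two intersecting intervals is an interval. As $G$ is connected, adding the vertices one at a time, each adjacent to an earlier one, shows that the set of all used colors is an interval. Shift it to $[1,t]$. $\square$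

## 3. One missing color: near-interval colorings

In the prism we used only that the colors at each vertex lie in an interval with one element too many. Write $S(x)$ for the set of colors at $x$.

**Definition (near-interval coloring).** A near-interval coloring of $G$ is a proper edge-coloring by integers such that every vertex $x$ has an interval $J(x)\supseteq S(x)$ with $|J(x)|=d(x)+1$.

The colorings of odd cycles in Section 1 are near-interval with $J(x)=[1,3]$ for all $x$. Another example is two triangles $uvy$ and $uvx$ sharing the edge $uv$. Color $uy,uv,vy,ux,vx$ by $1,2,3,3,4$. Then $S(u)=\{1,2,3\}$, $S(v)=\{2,3,4\}$, $S(y)=\{1,3\}$, $S(x)=\{3,4\}$, each contained in an interval with one extra element. Note that $J(x)$ need not be determined by the coloring: if $S(x)$ is itself an interval, we may extend it at either end. This freedom will matter.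

**Lemma 2.** If a non-trivial graph $G$ has a near-interval coloring, then $G\square K_2\in\mathfrak N$.

*Proof.* Color both copies of $G$ by the given coloring, and the edge between the two copies of $x$ by the unique element of $J(x)\setminus S(x)$. The coloring is proper, and each copy of $x$ sees exactly $J(x)$. As $G\square K_2$ is connected, Lemma 1 applies. $\square$

**Theorem A.** Every connected outerplanar graph with at least two vertices has a near-interval coloring.

*Proof of Theorem B from Theorem A.* If both factors have at least $3$ vertices, use Fact 2. Otherwise, up to swapping, $H=K_2$. We check directly that $G$ is outerplanar (this is also contained in Fact 1). Contract one copy of the connected graph $G$ in the planar graph $G\square K_2$ to a single vertex $a$. The result, the other copy of $G$ together with a vertex $a$ adjacent to all of it, is again planar. Take an embedding and delete $a$. Every vertex $x$ of $G$ lies on the boundary of the face that contained $a$, because the edge $ax$ ran inside that face. Any face may be made the outer face, so $G$ is outerplanar. Now apply Theorem A and Lemma 2. $\blacksquare$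

The value $d(x)+1$ in Theorem A cannot be replaced by $d(x)$: in a triangle, intervals of size $d(x)=2$ would mean consecutive colors at each vertex, which Section 1 excludes. Near-interval colorings give more than Theorem B.

**Theorem C.** Let $G$ be non-trivial and let every block of $G$ be outerplanar or interval colorable. Then $G$ has a near-interval coloring. Moreover $G\square K\in\mathfrak N$ for every connected $r$-regular graph $K$ ($r\ge1$) with chromatic index $r$, and $G\square K\square H\in\mathfrak N$ for every such $K$ and every non-trivial $H\in\mathfrak N$. (No planarity of the product is assumed.) The value $d(x)+1$ in Theorem A cannot be replaced by $d(x)$.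

Theorem C is not needed for Theorem B; its proof is in Section 12. The work from here on is Theorem A.

## 4. Cut vertices

Take two triangles sharing one vertex $x$, which has degree $4$ and is allowed an interval of size $5$. If we color each triangle so that $x$ sees $\{1,3\}$ in one and $\{4,6\}$ in the other, then $S(x)$ spans $6$ integers: two defects have met at one vertex. If instead the second triangle is turned and shifted so that $x$ sees $\{4,5\}$ in it, then $S(x)=\{1,3,4,5\}\subseteq[1,5]$. So a block that is attached at $x$ must have no defect at $x$.

**Lemma 3.** Let $B$ be $K_2$ or a 2-connected outerplanar graph with at least $3$ vertices, and let $x\in V(B)$. Then $B$ has a near-interval coloring in which $S(x)$ is an interval (of size $d_B(x)$).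

We prove Lemma 3 in Section 5 from a stronger statement, Lemma 4. First we see that it suffices.

*Proof of Theorem A from Lemma 3.* Let $G$ be connected and outerplanar with at least two vertices. Every block is $K_2$ or a 2-connected outerplanar graph with at least $3$ vertices. As $G$ is connected, its block–cut-vertex graph is a tree. Listing the blocks by distance from a root block gives an order $B_1,\dots,B_k$ in which each $B_i$ ($i\ge2$) meets $B_1\cup\dots\cup B_{i-1}$ in exactly one vertex $x_i$.

Color $B_1$ by Lemma 3. Suppose $B_1\cup\dots\cup B_{i-1}$ has a near-interval coloring with intervals $J$. Color $B_i$ by Lemma 3 with $x=x_i$, shifted so that its colors at $x_i$ form the interval of size $d_{B_i}(x_i)$ that starts at $\max J(x_i)+1$. The union of $J(x_i)$ and this block is an interval. It contains all colors at $x_i$, which are distinct, and its size is the new degree of $x_i$ plus $1$. Other vertices of $B_1\cup\dots\cup B_{i-1}$ are unaffected, and the other vertices of $B_i$ are fine by Lemma 3. $\blacksquare$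

## 5. Chords, and an offset of one

**Definition (polygon graph).** A polygon graph is a graph $H$ on at least $3$ vertices with a Hamiltonian cycle $C$ such that no two edges *cross*, that is, no two edges have four distinct ends alternating on $C$.

A polygon with some non-crossing diagonals is an example; a 4-cycle with both diagonals is not, for that cycle. A 2-connected outerplanar graph with at least $3$ vertices is a polygon graph: its outer face is bounded by a cycle, this cycle contains all vertices, and the remaining edges lie inside it without crossing.

The sensible first attempt is to cut along a chord $ab$. Color one side, with intervals $J$. Then color the rest of the other side so that the new colors at $a$ form a block immediately above $J(a)$, and those at $b$ a block immediately above $J(b)$. The one permitted defect at $a$ is already inside $J(a)$, so the new colors must form blocks without gaps, just as at a cut vertex. Now look at the smallest case, where the other side is a triangle $abs$. The new colors are $\max J(a)+1$ on $as$ and $\max J(b)+1$ on $bs$. They must be distinct and lie in an interval of size $3$, so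
$$1\le|\max J(a)-\max J(b)|\le2 .$$
An arbitrary near-interval coloring does not give this. Take the triangle with $J=[1,3]$ at all vertices, as in Section 1, and attach a second triangle along $ab$. Placing both blocks above gives colors $4,4$; both below gives $0,0$; one above and one below gives $4$ and $0$, too far apart for the new vertex. This is where the attempt stops: equal offsets are fatal, and nothing in the hypothesis prevents them.

The way past this is to make the offset part of the statement. We fix it to be $1$, and we ask for exact blocks at the two special vertices.

**Lemma 4.** Let $H$ be a polygon graph with Hamiltonian cycle $C$ and let $uv\in E(C)$. There is a proper integer coloring $\varphi$ of $E(H)\setminus\{uv\}$ such that the colors at $u$ are exactly $\{1,\dots,d(u)-1\}$, the colors at $v$ are exactly $\{2,\dots,d(v)\}$, and for every other vertex $x$, $S(x)$ is contained in an interval of size $d(x)+1$.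

Small cases. Triangle $u,x,v$: color $ux$ by $1$ and $vx$ by $2$. (Blocks starting at the same color would be impossible here.) A 4-cycle $u\,c_1c_2\,v$ without chord: color $uc_1,c_1c_2,c_2v$ by $1,3,2$; then $S(c_1)=\{1,3\}$ and $S(c_2)=\{2,3\}$. The same cycle with the chord $uc_2$: color $uc_2,uc_1,vc_2,c_1c_2$ by $1,2,2,3$; then $u$ sees $\{1,2\}$, $v$ sees $\{2\}$, $c_1$ sees $\{2,3\}$, $c_2$ sees $\{1,2,3\}$.

*Proof of Lemma 3 from Lemma 4.* For $K_2$ it is trivial. Otherwise $B$ is a polygon graph. Let $xy$ be an edge of its Hamiltonian cycle, apply Lemma 4 with $u=x$, $v=y$, and color $xy$ by $0$. Then $S(x)=[0,d(x)-1]$ and $S(y)=\{0\}\cup[2,d(y)]\subseteq[0,d(y)]$. The other vertices are fine by Lemma 4. $\square$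

So everything rests on Lemma 4. We prove it by induction on $|V(H)|$: from now until the end of Section 11, $H,C,u,v$ are as in the lemma, and the lemma is assumed for polygon graphs with fewer vertices.

## 6. The chain of a polygon graph

**Step 1: locate the pieces to which induction will apply.** Write $C=u\,c_1c_2\cdots c_n\,v\,u$ with $n\ge1$, and put $p=d(u)-1\ge1$, $q=d(v)-1\ge1$. To each edge $c_ac_b$ ($a<b$) of $H-\{u,v\}$ associate the interval $[a,b]$. Since edges do not cross, we never have $a<a'<b<b'$ for two of these intervals, so any two are nested or share at most an endpoint. Distinct inclusion-maximal ones therefore share at most an endpoint. All $[k,k+1]$ with $1\le k<n$ occur, so if $n\ge2$ the maximal intervals cover $[1,n]$. Hence they are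
$$[b_0,b_1],\ [b_1,b_2],\ \dots,\ [b_{r-1},b_r],\qquad 1=b_0<b_1<\dots<b_r=n,$$
with $r=0$ if $n=1$. Put $x_k=c_{b_k}$ ($0\le k\le r$), $e_k=x_{k-1}x_k$ ($1\le k\le r$), and let $H_k$ be the subgraph of $H$ induced by $c_{b_{k-1}},c_{b_{k-1}+1},\dots,c_{b_k}$. The path $x_0x_1\cdots x_r$ is the **chain**.

*The pieces.* $H_k$ is either the single edge $e_k$, or a polygon graph whose Hamiltonian cycle $c_{b_{k-1}}c_{b_{k-1}+1}\cdots c_{b_k}c_{b_{k-1}}$ contains $e_k$. It has fewer vertices than $H$. Every edge of $H-\{u,v\}$ lies in exactly one $H_k$, because its interval lies in exactly one maximal interval.

*The neighbors of $u$ and $v$.* Every neighbor of $u$ or $v$ among the $c_i$ is a chain vertex: if $b_{k-1}<i<b_k$, an edge $uc_i$ or $vc_i$ would cross $e_k$. So a vertex of $H_k$ that is not on the chain has the same degree in $H_k$ as in $H$.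

*The order.* We have $u\sim x_0$ and $v\sim x_r$. If $u\sim x_i$ and $v\sim x_j$, then $i\le j$, since otherwise $ux_i$ and $vx_j$ would cross.

**Step 2: color the edges at $u$ and $v$.** Let $z_1,\dots,z_p$ be the neighbors of $u$ on the chain in order of *decreasing* chain index, so $z_p=x_0$. Let $t_1,\dots,t_q$ be the neighbors of $v$ on the chain in order of *increasing* index, so $t_q=x_r$. The chain reads
$$x_0=z_p,\ \dots,\ z_2,\ \dots,\ z_1,\ \dots,\ t_1,\ \dots,\ t_2,\ \dots,\ t_q=x_r,$$
where $z_1$ does not come after $t_1$. Let $N\ge0$ be the number of chain edges between $z_1$ and $t_1$. If $N=0$, write $w=z_1=t_1$; this is the only vertex adjacent to both $u$ and $v$. If $N\ge1$, no chain vertex is adjacent to both.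

Color $uz_i$ by $i$ and $vt_j$ by $j+1$. These colors are called **labels**. So $z_i$ has label $i$, $t_j$ has label $j+1$, and $w$ (if it exists) carries both labels $1$ and $2$. The colors at $u$ are $\{1,\dots,p\}=\{1,\dots,d(u)-1\}$ and at $v$ they are $\{2,\dots,q+1\}=\{2,\dots,d(v)\}$, as Lemma 4 demands.

## 7. What must be solved on the chain

Each $H_k$ hangs on its edge $e_k$, and a chain vertex carries at most two of them. We put one block of colors above $J(x_k)$ and the other below. The *base edges* at $x_k$ are its chain edges and its edges to $u$ and $v$.

**Chain problem.** Find a color and a *direction* (up or down) for every $e_k$, with consecutive chain edges having different directions, and an interval $J(x_k)$ for every $k$, such that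

**(A)** the base edges at $x_k$ have distinct colors, all in $J(x_k)$, and $|J(x_k)|=1+\#\{\text{base edges at }x_k\}$;

**(B)** if $e_k$ is up, then $|\max J(x_{k-1})-\max J(x_k)|=1$; if $e_k$ is down, then $|\min J(x_{k-1})-\min J(x_k)|=1$.

**Lemma 5.** If the chain problem has a solution, then Lemma 4 holds for $H$.

*Proof.* Consider a piece $H_k\ne e_k$.

If $e_k$ is up, name its ends $a,b$ so that $\max J(a)=\mu$ and $\max J(b)=\mu+1$. Color $H_k-e_k$ by $\mu+\varphi'$, where $\varphi'$ is the coloring that Lemma 4 gives, by induction, for $H_k$ with $(a,b)$ in the role of $(u,v)$. The new colors at $a$ are $\mu+1,\mu+2,\dots$ and those at $b$ are $\mu+2,\mu+3,\dots$. At each end they form a block immediately above $J$.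

If $e_k$ is down, name its ends so that $\min J(a)=\nu$ and $\min J(b)=\nu-1$, and use $\nu-\varphi'$. The new colors at $a$ are $\nu-1,\nu-2,\dots$ and those at $b$ are $\nu-2,\nu-3,\dots$. At each end they form a block immediately below $J$.

As directions alternate, each $x_k$ receives at most one block above and at most one below $J(x_k)$. The base edges have distinct colors inside $J(x_k)$. So $S(x_k)$ consists of $d(x_k)$ distinct colors inside an interval of size $|J(x_k)|+(d(x_k)-\#\{\text{base edges}\})=d(x_k)+1$. A vertex $c_i$ not on the chain has all its edges in one $H_k$ and is fine by induction, since translation and reflection preserve the property. At $u$ and $v$ the labels are as required. $\square$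

**Example.** Let $n=5$, with chords $uc_2$ and $c_2c_4$. The maximal intervals are $[1,2],[2,4],[4,5]$, so the chain is $x_0,x_1,x_2,x_3=c_1,c_2,c_4,c_5$. Here $z_1=x_1$, $z_2=x_0$, $t_1=x_3$, $N=2$. Labels: $uc_2=1$, $uc_1=2$, $vc_5=2$. Take $e_1,e_2,e_3$ with directions down, up, down and colors $3,2,3$, and
$$J(x_0)=[2,4],\quad J(x_1)=[1,4],\quad J(x_2)=[1,3],\quad J(x_3)=[2,4].$$
The base colors are $\{2,3\}$, $\{1,2,3\}$, $\{2,3\}$, $\{2,3\}$, so (A) holds. For (B): on $e_1$ the minima are $2,1$; on $e_2$ the maxima are $4,3$; on $e_3$ the minima are $1,2$. The only piece that is not an edge is the triangle $c_2c_3c_4$ on $e_2$, which is up, with $\mu=3$, $a=c_4$, $b=c_2$. So $c_4c_3$ gets $4$ and $c_2c_3$ gets $5$. Then $c_2$ sees $\{1,2,3,5\}\subseteq[1,5]$, $c_3$ sees $\{4,5\}$ and $c_4$ sees $\{2,3,4\}$, as required.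

It remains to solve the chain problem always.

## 8. Segments and three interval patterns

A **segment** from $X$ to $Y$ is a subpath of the chain with edges $g_1,\dots,g_m$ ($m\ge1$), listed from $X$ to $Y$, whose interior vertices $y_1,\dots,y_{m-1}$ are not adjacent to $u,v$; here $y_l$ lies between $g_l$ and $g_{l+1}$. So $y_l$ has two base edges and needs $|J(y_l)|=3$. The chain is composed of the segments $z_i\to z_{i+1}$ ($1\le i<p$), $t_j\to t_{j+1}$ ($1\le j<q$) and, if $N\ge1$, the middle segment $z_1\to t_1$. Along each of these the label grows by one, which suggests letting the intervals move up by one.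

Condition (B) on an edge sees only one endpoint of each interval. We say that $x$ **looks like** $[\alpha,\beta]$ towards an incident chain edge $g$ if $\max J(x)=\beta$ when $g$ is up, and $\min J(x)=\alpha$ when $g$ is down. For example, a vertex with $J=[0,4]$ looks like $[0,3]$ towards a down edge and like $[1,4]$ towards an up edge. We say that $y_l$ is *after up* or *after down* according to the direction of $g_l$.

**Lemma 6.** Suppose $X$ looks like $[a,a+3]$ towards $g_1$, and let the $J(y_l)$ follow one of the patterns below.

| pattern | $J(y_l)$ after up | $J(y_l)$ after down | allowed |
|---|---|---|---|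
| S | $[a+2,a+4]$ | $[a+1,a+3]$ | always |
| T | $[a,a+2]$ | $[a+1,a+3]$ | always |
| U | $[a,a+2]$ | $[a-1,a+1]$ | only if $g_1$ is up and $m$ is even |

Then (B) holds on every edge of the segment other than $g_m$. If $Y$ looks like $[a+1,a+4]$ towards $g_m$, then (B) holds on $g_m$ too.

*Proof.* If $m=1$ (only S and T), there is nothing to show without the hypothesis on $Y$. With it, the relevant maxima are $a+3,a+4$, or the relevant minima are $a,a+1$. Let $m\ge2$.

*First edge.* If $g_1$ is up, then $y_1$ is after up. The maximum at $X$ is $a+3$ and at $y_1$ it is $a+4$ (S) or $a+2$ (T, U). If $g_1$ is down (S, T), the minimum at $X$ is $a$ and at $y_1$ it is $a+1$.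

*Edges $y_ly_{l+1}$.* One end is after up and the other after down. In S, T, U respectively, the maxima (after up, after down) are $(a+4,a+3)$, $(a+2,a+3)$, $(a+2,a+1)$ and the minima are $(a+2,a+1)$, $(a,a+1)$, $(a,a-1)$. All these pairs differ by $1$, so (B) holds whatever the direction of the edge.

*Last edge, if $Y$ looks like $[a+1,a+4]$.* If $g_m$ is up, then $y_{m-1}$ is after down. This does not occur in U, where the last edge is down because $g_1$ is up and $m$ is even. In S and T the maximum at $y_{m-1}$ is $a+3$, and at $Y$ it is $a+4$. If $g_m$ is down, then $y_{m-1}$ is after up with minimum $a+2$ (S) or $a$ (T, U), and the minimum at $Y$ is $a+1$. $\square$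

## 9. Fan rules: high mode and low mode

Now we color the segments going outward, away from the middle: $z_i\to z_{i+1}$ and $t_j\to t_{j+1}$. Let $X$ have label $c$ and $Y$ label $c+1$. Let $R$ be the color of $g_1$ and $L'$ the color of $g_m$. Let $L$ be the color at $X$ of the base edge other than the label edge and $g_1$; for $X=w$, which has more base edges, we shall say which of its labels plays the role of $c$ and which color that of $L$. When we continue from $Y$, the color $L'$ plays the role of $L$. A fan vertex other than $w$ with three base edges has base colors $c,L,R$ and needs $|J|=4$. There are two natural places for its interval.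

**High mode.** *A vertex with label $c$ looks like $[c,c+3]$.* Thus $a=c$ in Lemma 6. *Type 1* means $L=c+1$, *type 2* means $L=c+2$. Pattern S is used, and the colors along the segment alternate between $c+2$ and $c+3$.

* **(H1)** $X$ of type 1: end the alternation with $L'=c+2$. So $R=c+2$ if $m$ is odd, $R=c+3$ if $m$ is even, and $Y$, with label $c+1$, is of type 1.
* **(H2)** $X$ of type 2: start with $R=c+3$. If $m$ is even, $L'=c+2$ and $Y$ is of type 1; if $m$ is odd, $L'=c+3$ and $Y$ is of type 2.

*Check.* Both colors lie in $[c+2,c+4]\cap[c+1,c+3]$, so (A) holds at interior vertices. They also lie in $[c,c+3]$ and in $[c+1,c+4]$, the intervals for $X$ and $Y$. In both rules $c,L,R$ are distinct elements of $[c,c+3]$. Condition (B) is Lemma 6.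

**Low mode.** *A vertex with label $c$ looks like $[c-1,c+2]$.* Thus $a=c-1$. *Type $+$* means $L=c+1$, *type $-$* means $L=c-1$.

* **(L1)** $m$ odd, either type: pattern S, colors $a+3,a+2,a+3,\dots,a+3$. Here $R=c+2$ and $L'=c+2$, so $Y$ is of type $+$.
* **(L2)** $m$ even, type $+$, $g_1$ down: pattern S, colors $a+3,a+2,\dots,a+3,a+2$, but with the last color replaced by $a+1$. Here $R=c+2$ and $L'=c$, so $Y$ is of type $-$.
* **(L3)** $m$ even, type $+$, $g_1$ up: pattern U, colors $a,a+1,\dots,a,a+1$. Here $R=c-1$ and $L'=c$, so $Y$ is of type $-$.
* **(L4)** $m$ even, type $-$: pattern T, colors $a+2,a+1,\dots,a+2,a+1$. Here $R=c+1$ and $L'=c$, so $Y$ is of type $-$.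

*Check.* In L1 and L2 the colors $a+2,a+3$ lie in $[a+2,a+4]\cap[a+1,a+3]$. In L2 the vertex $y_{m-1}$ has colors $a+3$ and $a+1$. Since $m-1$ is odd and $g_1$ is down, $g_{m-1}$ is down, so $J(y_{m-1})=[a+1,a+3]$ contains both. In L3 the colors lie in $[a,a+2]\cap[a-1,a+1]$, and U is allowed. In L4 they lie in $[a,a+2]\cap[a+1,a+3]$. So (A) holds at interior vertices. In the four rules the colors $(c,L,R)$ at $X$ are
$$(c,\,c\pm1,\,c+2),\quad (c,\,c+1,\,c+2),\quad (c,\,c+1,\,c-1),\quad (c,\,c-1,\,c+1),$$
always distinct elements of $[c-1,c+2]$. At $Y$, $L'\in\{c,c+2\}$ lies in $[c,c+3]$. Condition (B) is Lemma 6. The rules cover all combinations of parity, type and direction.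

In both modes Lemma 6 gives (B) on $g_m$ only if $Y$ looks as its mode says. If $Y$ is the outermost vertex of its fan, it has fewer base edges, and we now treat it separately.

## 10. The ends of the chain

An **end vertex** is $x_0=z_p$ in the cases $N\ge1$ or $p\ge2$, and $x_r=t_q$ in the cases $N\ge1$ or $q\ge2$. In these cases $r\ge1$ and the vertex is not $w$, so it has exactly two base edges, its label edge and one chain edge $g$, and it needs $|J|=3$. Let $c$ be its label and $L$ the color of $g$; types are defined as in Section 9.

**High mode.**

* **(EH-down)** $g$ down: $J=[c,c+2]$. It contains $c$ and $L\in\{c+1,c+2\}$. As $\min J=c$, the vertex looks like $[c,c+3]$ towards $g$.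
* **(EH-up)** $g$ up, type 1: $J=[c-1,c+1]\ni c,c+1$. Then (B) holds on $g$ provided that the other end of $g$ has maximum $c+2$. This *proviso* is satisfied if the other end has $J=[c-1,c+2]$. It is also satisfied if the other end is an interior vertex of a segment ending at this end vertex with pattern S or T and $a=c-1$: as $g$ is up, that vertex is after down, so its interval is $[a+1,a+3]=[c,c+2]$.

There is no rule for type 2 with $g$ up. There $J$ would have to be $[c,c+2]$, with maximum $c+2$, and in each of the situations just listed the other end has maximum $c+2$ as well. We must steer around this by choosing directions.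

**Low mode.**

* **(EL-down)** $g$ down: $J=[c-1,c+1]\ni c,L$ for both types. The vertex looks like $[c-1,c+2]$ towards $g$.
* **(EL-up$+$)** $g$ up, $L=c+1$: $J=[c,c+2]$. The vertex looks like $[c-1,c+2]$ towards $g$.
* **(EL-up$-$)** $g$ up, $L=c-1$, where the vertex was reached by one of the rules L2–L4 from a vertex with label $c-1$: put $J=[c-2,c]\ni c,c-1$. Here $m$ is even and $g=g_m$ is up, so $g_1$ is down and the rule was L2 or L4, with pattern S or T and $a=(c-1)-1=c-2$. The vertex $y_{m-1}$ is after down, so $J(y_{m-1})=[a+1,a+3]=[c-1,c+1]$. The maxima $c+1$ and $c$ differ by $1$, so (B) holds on $g$.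

## 11. Solving the chain problem

Fixing the direction of one chain edge fixes all of them, because they alternate. We choose it to suit the ends (for $N\ge1$) or the vertex $w$ (for $N=0$).

### 11.1. No common neighbor: $N\ge1$

**Step 1: directions and intervals.** Choose the directions so that $e_1$, the edge at $z_p=x_0$, is **down**. Use high mode in both fans: $J(z_i)=[i,i+3]$ for $i<p$ and $J(t_j)=[j+1,j+4]$ for $j<q$. These vertices have exactly three base edges.

**Step 2: color the middle segment.** It runs from $z_1$ (label $1$, looking like $[1,4]$) to $t_1$ (label $2$, looking like $[2,5]$), so $a=1$.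

* $N$ even: pattern T, colors $2,3,\dots,2,3$, which lie in $[1,3]\cap[2,4]$. Then $z_1$ has $L=2$ (type 1) and $t_1$ has $L=3$ (type 1).
* $N$ odd: pattern S, colors $3,4,3,\dots,3$, which lie in $[3,5]\cap[2,4]$. Then $z_1$ has $L=3$ (type 2) and $t_1$ has $L=3$ (type 1).

**Step 3: go outward.** Continue from $z_1$ and from $t_1$ by (H1) and (H2). In the $t$-fan all vertices are of type 1.

**Step 4: finish at $z_p$.** It may have either type, but its edge $e_1$ is down, so (EH-down) applies. This includes $p=1$, when $z_1=z_p$ is the start of the middle segment: then $J(z_1)=[1,3]$, which looks like $[1,4]$ towards $e_1$, as Step 2 assumed.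

**Step 5: finish at $t_q$.** It is of type 1 with label $c=q+1$. Use (EH-down) or (EH-up) according to the direction of its edge $g$. For (EH-up) we check the proviso.

* If $q\ge2$, the other end of $g$ is either $t_{q-1}$, with $J=[q,q+3]=[c-1,c+2]$, or an interior vertex of the segment $t_{q-1}\to t_q$, which has pattern S and $a=q=c-1$.
* If $q=1$, then $c=2$, and the other end is either an interior vertex of the middle segment, with pattern S or T and $a=1=c-1$, or it is $z_1$ with $N=1$. In the latter case $p\ge2$, because $p=1$ would give $g=e_1$, which is down. Hence $J(z_1)=[1,4]=[c-1,c+2]$.

So (A) holds at all chain vertices, and (B) on all chain edges by Lemma 6, the edge at $t_q$ being treated by its proviso if (EH-up) is used. The example in Section 7 is the outcome of these steps for $p=2$, $q=1$, $N=2$.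

### 11.2. A common neighbor: $N=0$

Now $w=z_1=t_1$, with $uw$ colored $1$ and $vw$ colored $2$. The vertex $w$ has a chain edge towards $x_0$ if and only if $p\ge2$, and one towards $x_r$ if and only if $q\ge2$. Let $R_z$ and $R_t$ be the colors of these edges, if they exist. If $q\ge2$, let $m'$ be the number of edges of the segment $w\to t_2$.

**Step 1: directions.** Choose them so that the chain edge from $w$ towards $z_2$ (if $p\ge2$) is **down** and the one from $w$ towards $t_2$ (if $q\ge2$) is **up**. This is consistent with alternation at $w$.

High mode alone is not enough here: if $w\to z_2$ has an even and $w\to t_2$ an odd number of edges, then ending each alternation so that $z_2$ and $t_2$ are of type 1 requires the color $4$ on both chain edges at $w$. So there are two cases.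

**Case (a): $p=1$, or $q=1$, or $m'$ is odd.** Use low mode: $J(z_i)=[i-1,i+2]$ for $2\le i<p$ and $J(t_j)=[j,j+3]$ for $2\le j<q$.

**Step 2a: leave $w$.** If $p\ge2$, for the $z$-fan treat $w$ as a vertex with label $1$ and $L=2$ (type $+$). Its first edge is down, so (L1) or (L2) applies, and in both cases $R_z=3$. If $q\ge2$, for the $t$-fan treat $w$ as a vertex with label $2$ and $L=1$ (type $-$). If $m'$ is odd, (L1) gives $R_t=4$. If $m'$ is even, (L4) gives $R_t=3$; in this case $q\ge2$, so $p=1$ by the case assumption.

**Step 3a: the interval at $w$.** Put

| case | $J(w)$ | base colors at $w$ |
|---|---|---|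
| $p,q\ge2$ | $[0,4]$ | $\{1,2,3,4\}$ |
| $p\ge2$, $q=1$ | $[0,3]$ | $\{1,2,3\}$ |
| $p=1$, $q\ge2$ | $[1,4]$ | $\{1,2,4\}$ or $\{1,2,3\}$ |
| $p=q=1$ | $[1,3]$ | $\{1,2\}$ |

So (A) holds at $w$. When $p\ge2$, $\min J(w)=0$, so $w$ looks like $[0,3]$ towards its down $z$-edge. When $q\ge2$, $\max J(w)=4$, so $w$ looks like $[1,4]$ towards its up $t$-edge. This is what low mode requires for labels $1$ and $2$.

**Step 4a: go outward and finish.** Continue by (L1)–(L4) and finish at the end vertices by (EL-down), (EL-up$+$), (EL-up$-$). Every end vertex is reached by one of L1–L4, and type $-$ arises only from L2–L4, so one of the end rules always applies.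

When $p=q=1$, we have $w=x_0=x_r$: there are no chain edges and no end vertices, and $H$ is the triangle. The last row of the table is then the whole solution, so the induction needs no separate base case.

**Case (b): $p,q\ge2$ and $m'$ is even.** Use high mode: $J(z_i)=[i,i+3]$ for $2\le i<p$ and $J(t_j)=[j+1,j+4]$ for $2\le j<q$.

**Step 2b: leave $w$.** For the $z$-fan treat $w$ as having label $1$ and $L=2$ (type 1). Then (H1) gives $R_z\in\{3,4\}$, and $z_2$ is of type 1. For the $t$-fan treat $w$ as having label $2$, and color its first segment as in (H1): pattern S with $a=2$, colors alternating between $4$ and $5$ and ending in $L'=4$. The colors $4,5$ lie in $[4,6]\cap[3,5]$, so (A) holds at the interior vertices. As $m'$ is even, $R_t=5$. As $t_2$ has label $3$, it is of type 1.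

**Step 3b: the interval at $w$.** Put $J(w)=[1,5]$. The base colors $1,2,R_z,5$ are distinct elements of it, and there are four of them, so (A) holds at $w$. It looks like $[1,4]$ towards its down $z$-edge and like $[2,5]$ towards its up $t$-edge, as high mode requires for labels $1$ and $2$.

**Step 4b: go outward and finish.** By (H1) all further fan vertices are of type 1. End vertices use (EH-down) or (EH-up). When (EH-up) is used, the other end of $g$ is not $w$: the $z$-edge at $w$ is down, and on the $t$-side $m'\ge2$. So, with $c$ the label of the end vertex, the other end of $g$ is either a vertex of label $c-1$ with three base edges and $J=[c-1,c+2]$, or an interior vertex of a segment with pattern S and $a=c-1$. The proviso holds.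

Thus the chain problem always has a solution. By Lemma 5, Lemma 4 holds for $H$, and the induction is complete. $\blacksquare$

With Lemma 4 proved, Lemma 3 follows (Section 5), then Theorem A (Section 4), then Theorem B (Section 3).

## 12. Regular factors and further products

*Proof of Theorem C.*

**Step 1: a near-interval coloring of $G$.** The conclusion of Lemma 3 also holds for a block $B\in\mathfrak N$ and any $x\in V(B)$: in an interval coloring every $S(y)$ is an interval of size $d_B(y)$, and enlarging it by one element gives $J(y)$. An outerplanar block is covered by Lemma 3 itself. The gluing argument of Section 4 uses nothing about the blocks beyond this conclusion, so it applies word for word. Let $\alpha$ be the resulting near-interval coloring of $G$, with intervals $J(x)$.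

**Step 2: $G\square K\in\mathfrak N$.** Let $M_1,\dots,M_r$ be the color classes of a proper $r$-edge-coloring of $K$. As $K$ is $r$-regular, every vertex meets every class, so the $M_i$ are perfect matchings. Color every copy of $G$ by $\alpha$. Color $(x,k)(x,k')$ by the element of $J(x)\setminus S(x)$ if $kk'\in M_1$, and by $\max J(x)+i-1$ if $kk'\in M_i$ with $i\ge2$. The colors at $(x,k)$ are distinct and form the interval $[\min J(x),\max J(x)+r-1]$. The product is connected, so Lemma 1 applies. For $K=K_2$ this is Lemma 2.

**Step 3: $G\square K\square H\in\mathfrak N$.** Put $A=G\square K$. Let $\alpha,\beta$ now be interval colorings of $A$ and $H$, with color sets $[a_x,a_x+d_A(x)-1]$ at $x\in V(A)$ and $[b_h,b_h+d_H(h)-1]$ at $h\in V(H)$. Color $(x,h)(x',h)$ by $\alpha(xx')+b_h$, and $(x,h)(x,h')$ by $\beta(hh')+a_x+d_A(x)$. Each formula depends only on the edge, since $h$, respectively $x$, is common to both ends. At $(x,h)$ the two kinds of edges give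
$$[a_x+b_h,\ a_x+b_h+d_A(x)-1]\quad\text{and}\quad[a_x+b_h+d_A(x),\ a_x+b_h+d_A(x)+d_H(h)-1].$$
These sets are disjoint and their union is an interval. The product is connected, so Lemma 1 applies.

**Step 4: $d(x)+1$ cannot be lowered to $d(x)$.** In a proper edge-coloring of $K_3$ the three colors are distinct and every two of them meet at a vertex. If the two colors at each vertex lay in an interval of size $2$, three distinct integers would pairwise differ by exactly $1$, which is impossible. $\blacksquare$
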